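\title{A countable M-separable space whose square is not M-separable}

\begin{abstract}
A space is M-separable if from every sequence of dense sets one can select finite subsets whose union is dense. We construct in ZFC a countable zero-dimensional Hausdorff M-separable space whose square is not M-separable. More generally, for every $k\ge 1$ we construct in ZFC a countable zero-dimensional Hausdorff space $X_k$ whose $j$-th power is M-separable exactly when $j\le k$. The points of these spaces are clopen subsets of a compactification of $\omega^\omega$, each tagged with finitely many finite combinatorial conditions; for the powers, the conditions are indexed by finite projective spaces.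
\end{abstract}

\section{Introduction}\label{sec:intro}

All spaces in this paper are regular and Hausdorff. A space $X$ is \emph{M-separable} (or \emph{selectively separable}) if for every sequence $(D_n)_{n\in\omega}$ of dense subsets of $X$ there are finite sets $H_n\subseteq D_n$ such that $\bigcup_n H_n$ is dense in $X$. We call $(H_n)_{n\in\omega}$ a \emph{selection}. Taking $D_n=X$ for all $n$ shows that an M-separable space is separable. The definition asks for more: a countable dense set has to be assembled from finite pieces, the $n$-th piece coming from a dense set that we do not choose.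

The simplest cases involve $\pi$-bases. A \emph{$\pi$-base} of $X$ is a family $\mathcal U$ of nonempty open sets such that every nonempty open set contains a member of $\mathcal U$; a set is dense if and only if it meets every member of $\mathcal U$. If $\{U_n:n\in\omega\}$ is a countable $\pi$-base, one point from each $D_n\cap U_n$ gives a dense selection. For countable spaces this argument reaches further. For $f,g\in\omega^\omega$ write $f\le^* g$ if $f(n)\le g(n)$ for all but finitely many $n$. The \emph{bounding number} $\mathfrak b$ is the least size of a subset of $\omega^\omega$ with no $\le^*$-upper bound, and the \emph{dominating number} $\mathfrak d$ is the least size of a set $\mathcal F\subseteq\omega^\omega$ such that every $g\in\omega^\omega$ satisfies $g\le^* f$ for some $f\in\mathcal F$. Let $X=\{x_i:i\in\omega\}$ be a countable space with a $\pi$-base $\mathcal U$ of size less than $\mathfrak d$, and let $D_n$ be dense. For $U\in\mathcal U$ put $f_U(n)=\min\{i:x_i\in D_n\cap U\}$. There are fewer than $\mathfrak d$ such functions, so some $g$ satisfies $g\not\le^* f_U$ for all $U$. Then $H_n=D_n\cap\{x_i:i\le g(n)\}$ is a dense selection, because for each $U$ there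 is an $n$ with $g(n)>f_U(n)$. So $X$ is M-separable.

M-separability passes from a product to its factors.

\begin{lemma}\label{lem:factor}
If $P,P'$ are nonempty spaces and $P\times P'$ is M-separable, then $P$ is M-separable.
\end{lemma}

\begin{proof}
Let $E_n$ be dense in $P$. Choose finite subsets $H_n$ of the dense sets $E_n\times P'$ with dense union, and project them to $P$. The projection is continuous and onto, so it maps dense sets to dense sets.
\end{proof}

The converse direction is the subject of this paper. Separability is preserved by products of two spaces, and so is the existence of a $\pi$-base of size less than $\mathfrak d$. Hence two countable M-separable spaces whose product is not M-separable cannot both have a $\pi$-base of size less than $\mathfrak d$. Repov\v{s} and Zdomskyy proved that $\mathfrak b=\mathfrak d$ implies the statement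
\begin{quote}
$(\ast)$\quad there are two countable regular Hausdorff M-separable spaces $X,Y$ such that $X\times Y$ is not M-separable.
\end{quote}
The problem, which we take from Dow's paper \cite{Dow}, is to determine the status of $(\ast)$ in ZFC: either ZFC proves $(\ast)$, or it is consistent that the product of any two countable regular Hausdorff M-separable spaces is M-separable. In a countable space a selection may always be enlarged to the form $D_n\cap\{x_i:i\le g(n)\}$, so M-separability is a statement about functions $g\in\omega^\omega$. Given this, the role of $\mathfrak d$ above and the hypothesis $\mathfrak b=\mathfrak d$, one might guess that the truth of $(\ast)$ depends on the values of these cardinals. It does not. Recall that a space is \emph{zero-dimensional} if it has a base of clopen sets; such a space is regular.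

\begin{theorem}[ZFC]\label{thm:A}
There is a countable zero-dimensional Hausdorff M-separable space $X$ such that $X^2$ is not M-separable.
\end{theorem}

Thus ZFC proves $(\ast)$, already with $X=Y$, and it is not consistent that M-separability is productive for countable regular spaces. The construction can be tuned so that M-separability fails first at a prescribed finite power.

\begin{theorem}[ZFC]\label{thm:B}
For every $k\ge1$ there is a countable zero-dimensional Hausdorff space $X_k$ such that, for $j\ge1$, the power $X_k^{\,j}$ is M-separable if and only if $j\le k$.
\end{theorem}

The spaces are defined directly, with no transfinite recursion. Section~\ref{sec:K} introduces a compact metrizable space $K$ that contains $\omega^\omega$ as a dense subset. Section~\ref{sec:idea} shows the idea of the construction on two small examples. Section~\ref{sec:cover} proves a covering lemma for the powers of $K$, which is the source of all dense selections. Section~\ref{sec:space} associates a space $X(\mathbb S)$ with every sequence $\mathbb S$ of finite set systems and isolates two finite combinatorial properties of $\mathbb S$: one makes $X(\mathbb S)^k$ M-separable (Section~\ref{sec:linked}),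 the other makes $X(\mathbb S)^{j}$ not M-separable (Section~\ref{sec:thin}). Systems of singletons then give Theorem~\ref{thm:A}, and systems of hyperplanes in finite projective spaces give Theorem~\ref{thm:B} (Section~\ref{sec:proj}).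

\section{The compact space $K$}\label{sec:K}

We write $2=\{0,1\}$. Let $T=\omega^{<\omega}$ be the set of finite sequences of natural numbers, which we call \emph{nodes}; elements of $\omega^\omega$ are \emph{branches}. For a node $t$, its length is $|t|$, and $t\subseteq y$ means that $t$ is an initial segment of the node or branch $y$. The node $s^\frown v$ is $s$ followed by $v\in\omega$, and $\omega^{\le n}=\{t\in T:|t|\le n\}$. We fix once and for all a bijection $\#:T\to\{1,2,3,\dots\}$ and call $\#t$ the \emph{code} of $t$; for $F\subseteq T$ let $\#[F]=\{\#t:t\in F\}$.

Let $K=T\cup\omega^\omega$, let $[t]=\{y\in K:t\subseteq y\}$ for $t\in T$, and give $K$ the topology generated by the sets $[t]$ and their complements. For $s\in T$ and $w\in\omega$ put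
\[
N(s,w)=[s]\setminus\bigcup_{v<w}[s^\frown v].
\]
This clopen set consists of $s$ and the cones $[s^\frown v]$ with $v\ge w$. In particular, for a branch $\ell$,
\begin{equation}\label{eq:N}
\ell\in N(s,w)\iff s\subseteq \ell\ \text{ and }\ \ell(|s|)\ge w .
\end{equation}
If $f$ is a partial function from $K$ to $2$ and $A\subseteq K$, then $f\subseteq\chi_A$ means that $A$ contains the points where $f$ is $1$ and omits the points where $f$ is $0$.

\begin{lemma}\label{lem:K}
\begin{enumerate}
\item[(a)] $K$ is compact, metrizable and zero-dimensional, and it has only countably many clopen subsets.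
\item[(b)] The sets $N(s,w)$, $w\in\omega$, form a neighborhood base at the node $s$. The sets $[\ell{\restriction}n]$, $n\in\omega$, form a neighborhood base at the branch $\ell$.
\item[(c)] $\omega^\omega$ is dense in $K$.
\item[(d)] Finitely many distinct points of $K$ have pairwise disjoint clopen neighborhoods. For every finite partial function $f$ from $K$ to $2$ there is a clopen $A$ with $f\subseteq\chi_A$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Map $y\in K$ to the set $\{t\in T:t\subseteq y\}$, viewed as an element of the Cantor cube $2^T$. The map is injective and the sets $[t]$ are the preimages of the coordinate conditions, so it is a homeomorphism onto its image. The image consists of the chains in $T$ that contain $\emptyset$ and are closed under initial segments: a finite such chain comes from its longest member, an infinite one from its union. Each of the defining conditions involves at most two coordinates, so the image is closed in $2^T$. A clopen subset of $K$ is compact and open, hence a finite union of members of a fixed countable base.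

(b) It suffices to consider subbasic neighborhoods. If $s\in[t]$, then $[s]\subseteq[t]$. If $s\notin[t]$, then either $t$ is incomparable with $s$ and $[t]\cap[s]=\emptyset$, or $t\supsetneq s$ and $[t]\cap N(s,w)=\emptyset$ for $w>t(|s|)$. For a branch $\ell$, the set $[\ell{\restriction}n]$ with $n\ge|t|$ is contained in $[t]$ or disjoint from it, according to whether $t\subseteq\ell$.

(c) Every $N(s,w)$ contains the branches that extend $s^\frown w$.

(d) The first statement holds in every zero-dimensional Hausdorff space. For the second, take pairwise disjoint clopen neighborhoods $G(y)$ of the points $y\in\operatorname{dom}f$ and let $A$ be the union of the $G(y)$ with $f(y)=1$.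
\end{proof}

By (b), the node $s$ is the limit of the cones $[s^\frown v]$ as $v\to\infty$. A clopen set that omits $s$ therefore omits all but finitely many of these cones. This is the one property of $K$ behind every failure of M-separability in the paper.

\begin{lemma}[escape]\label{lem:escape}
Let $C_n\subseteq K$ $(n\in\omega)$ be clopen with $C_n\cap\omega^{\le n}=\emptyset$. Then there is a branch $\ell\notin\bigcup_nC_n$.
\end{lemma}

\begin{proof}
We define $\ell(n)$ by recursion. Given $s=\ell{\restriction}n$, we have $s\in\omega^{\le n}$, so $s\notin C_n$, and some $N(s,w)$ misses the closed set $C_n$. Put $\ell(n)=w$. Then $\ell\in[s^\frown w]\subseteq N(s,w)$, so $\ell\notin C_n$.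
\end{proof}

The next lemma is the tool for showing that the sets to which Lemma~\ref{lem:escape} will be applied are dense. It says that common values $1$ at branches are harmless and only common values $1$ at nodes are an obstacle.

\begin{lemma}[realization]\label{lem:realize}
Let $j\ge1$, $n\in\omega$, and let $f_1,\dots,f_j$ be finite partial functions from $K$ to $2$. Suppose that no node $t$ satisfies $f_1(t)=\dots=f_j(t)=1$. Then there are clopen sets $A_1,\dots,A_j$ with $f_i\subseteq\chi_{A_i}$ for all $i$ and $A_1\cap\dots\cap A_j\cap\omega^{\le n}=\emptyset$.
\end{lemma}

\begin{proof}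
Let $Q=\bigcup_i\operatorname{dom}f_i$. Choose pairwise disjoint clopen neighborhoods $G(y)$ of the points $y\in Q$, with $G(y)\subseteq[y{\restriction}(n+1)]$ when $y$ is a branch; for such $y$ the set $G(y)$ contains no node of length at most $n$. Put $A_i=\bigcup\{G(y):f_i(y)=1\}$. A point $y\in Q$ lies in $G(y)$ and in no other $G(y')$, so $f_i\subseteq\chi_{A_i}$. A point $z\in\bigcap_iA_i$ lies in exactly one $G(y)$, and $f_i(y)=1$ for all $i$. By hypothesis $y$ is a branch, so $z\notin\omega^{\le n}$.
\end{proof}

\section{The idea in the smallest cases}\label{sec:idea}

Nothing in this section is used in the later proofs. We begin with a countable space that fails to be M-separable for a transparent reason.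

\begin{example}\label{ex:Y}
Let $Y$ be the set of clopen subsets of $K$, with the topology generated by the sets $U_\ell=\{A:\ell\in A\}$, for branches $\ell$, and their complements. A basic open set prescribes $\chi_A$ on finitely many branches and says nothing about nodes. Hence $D_n=\{A:A\cap\omega^{\le n}=\emptyset\}$ is dense, by Lemma~\ref{lem:realize} with $j=1$. If $H_n\subseteq D_n$ is finite, then $C_n=\bigcup H_n$ is clopen and misses $\omega^{\le n}$, and for the branch $\ell$ of Lemma~\ref{lem:escape} the nonempty open set $U_\ell$ misses $\bigcup_nH_n$. In the same way no selection from the sets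
\[
D^{(2)}_n=\{(A,B):A\cap B\cap\omega^{\le n}=\emptyset\}\subseteq Y^2
\]
meets all the open sets $U_\ell\times U_\ell$.
\end{example}

We want to change $Y$ so that $D_n$ is no longer dense while $D_n^{(2)}$ remains dense. The topology must learn something about nodes, but not too much: if $\{A:t\in A\}$ has nonempty interior $W$ for some node $t$, then $W\times W$ misses $D_n^{(2)}$ for $n\ge|t|$. A weaker piece of information is a \emph{promise} that $A$ meets a finite set $C\subseteq T$, without saying where. A set in $D_n$ cannot keep this promise if $C\subseteq\omega^{\le n}$, while the two sets of a pair in $D_n^{(2)}$ can keep it at two different nodes of $C$.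

Two precautions are needed. First, the set $\{A:A\cap C\ne\emptyset\}$ itself cannot be declared clopen: if $C\setminus C'=\{t\}$, then a set that meets $C$ and misses $C'$ contains $t$. So we attach promises to points as \emph{tags}. A point is a pair $(A,c)$, where $c$ is a finite set of promises that $A$ keeps, and the topology sees only whether a tag is present; an absent tag says nothing about $A$. Second, the promises of one point must not overlap: two sets that both meet each of $\{a,b\}$, $\{b,e\}$, $\{a,e\}$ have a common element in $\{a,b,e\}$.

\begin{example}\label{ex:pairs}
Let $Y'$ be the set of pairs $x=(A_x,c_x)$, where $A_x\subseteq K$ is clopen and $c_x$ is a finite family of pairwise disjoint two-element subsets of $T$, each of which meets $A_x$. The topology is generated by the sets $U_\ell=\{x:\ell\in A_x\}$ and $V_C=\{x:C\in c_x\}$ and their complements.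

\emph{For any dense sets $E_n\subseteq Y'$ some selection meets every $U_\ell$.} We must cover $\omega^\omega$ using finitely many sets $A_x$, $x\in E_n$, for each $n$. Let $L_n=K\setminus\bigcup\{A_x:x\in E_n\}$. It contains no branch $\ell$, since $E_n$ meets $U_\ell\ni(K,\emptyset)$. It contains no two nodes $a\ne b$, since $E_n$ meets $V_{\{a,b\}}\ni(K,\{\{a,b\}\})$. So $L_n\subseteq\{s_n\}$ for a node $s_n$. For any $w_n$, the compact set $K\setminus N(s_n,w_n)$ is covered by finitely many $A_x$ with $x\in E_n$, and it remains to choose the $w_n$ so that no branch lies in all $N(s_n,w_n)$. If $s_n\ne s_{n'}$ for some $n,n'$, take disjoint neighborhoods of these two nodes. If all $s_n$ equal $s$, take $w_n=n$; by \eqref{eq:N} a branch in all $N(s,n)$ would have $\ell(|s|)\ge n$ for all $n$.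

\emph{The sets $\{(x,x'):A_x\cap A_{x'}\cap\omega^{\le n}=\emptyset\}$ are dense in $(Y')^2$.} A nonempty basic open box prescribes finite partial functions $\lambda,\lambda'$ on branches, requires families $c$ and $c'$ of tags, each pairwise disjoint, and forbids finitely many other tags. View the members of $c$ and of $c'$ as the edges of a multigraph on $T$. Every node lies on at most two edges, so the components are paths and cycles; orient each component consistently and assign to each edge its head. Different edges get different nodes. Extend $\lambda$ by the value $1$ at the nodes assigned to $c$, extend $\lambda'$ by the value $1$ at the nodes assigned to $c'$, and apply Lemma~\ref{lem:realize} to get $A,A'$. The pair $((A,c),(A',c'))$ lies in the box and in the set.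
\end{example}

Example~\ref{ex:pairs} contains the whole mechanism, but it treats only the open sets $U_\ell$. A dense selection must meet all basic open sets, and these prescribe values $0$ and $1$ at several branches at once. Allowing a promise to ask for the value $0$ costs nothing. Several branches are the real difficulty, because the intersections of two sets $U_\ell$ imitate the square. For $y\in K$ and $i\in2$ let $i^\frown y$ be $y$ preceded by $i$; the map $y\mapsto i^\frown y$ is continuous. Consider
\[
E_n=\{x:\text{no }s\in\omega^{\le n}\text{ has both }0^\frown s\in A_x\text{ and }1^\frown s\in A_x\}.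
\]
For finite $H_n\subseteq E_n$, Lemma~\ref{lem:escape} applied to $C_n=\bigcup_{x\in H_n}\{y:0^\frown y,1^\frown y\in A_x\}$ gives a branch $\ell$ such that $U_{0^\frown\ell}\cap U_{1^\frown\ell}$ misses the selection. So in an M-separable space of this kind some $E_n$ must fail to be dense. This is achieved by a promise whose alternatives involve two nodes each: ``for one of these finitely many $s\in\omega^{\le n}$, both $0^\frown s$ and $1^\frown s$ lie in $A$.'' Here lies the difference between the space and its square. In the space, one promise forces one alternative to hold in full. In the square, each factor has its own promise and chooses its own alternative.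

Larger alternatives have two consequences. First, a promise needs more of them. If four nodes form a $2\times2$ array, one promise asks $A$ to contain a row and another asks $A'$ to contain a column, then $A\cap A'$ meets the array. The number of alternatives must therefore exceed the number of nodes to be avoided, and this number has to be bounded in advance, although a point may carry any finite number of tags. We obtain such a bound by tying all sizes to the least code $\mu$ of a node that the promise mentions: a disjoint family has at most $\mu$ members whose least code is at most $\mu$. Second, the uncovered set $L_n$ now lives in a power $K^d$ and need not be finite. What survives is that every point of $L_n$ has a coordinate in a finite set $F_n\subseteq T$ of controlled size. The next section shows that this suffices.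

\section{Covering the branches of $K^d$}\label{sec:cover}

A family $(F_n)_{n\in J}$ of sets is a \emph{$\Delta$-system with root $F$} if $F_n\cap F_{n'}=F$ for all $n\ne n'$ in $J$. The two cases in Example~\ref{ex:pairs} are the $\Delta$-systems of singletons.

\begin{lemma}[covering]\label{lem:cover}
Let $d\ge1$ and let $M\subseteq K^d$ be closed. For $j\in\omega$ let $\mathcal B_j$ be a family of open subsets of $M$ and let $F_j\subseteq T$ be a finite set such that every $y\in M\setminus\bigcup\mathcal B_j$ has a coordinate in $F_j$. If $(F_j)_{j\in\omega}$ is a $\Delta$-system, then there are finite $\mathcal B'_j\subseteq\mathcal B_j$ with $M\cap(\omega^\omega)^d\subseteq\bigcup_{j}\bigcup\mathcal B'_j$.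
\end{lemma}

\begin{proof}
Let $F$ be the root. Choose $w_j>j$ larger than every entry of every node in $F_0\cup\dots\cup F_{j+d}$. Put
\[
N_j=\bigcup_{s\in F_j}N(s,w_j),\qquad \mathcal N_j=\{y\in M: y_i\in N_j\text{ for some }i\le d\}.
\]
The set $\mathcal N_j$ is clopen in $M$ and contains $M\setminus\bigcup\mathcal B_j$. Hence the compact set $M\setminus\mathcal N_j$ is covered by a finite $\mathcal B'_j\subseteq\mathcal B_j$. It remains to show that every $\vec\ell=(\ell_1,\dots,\ell_d)\in M\cap(\omega^\omega)^d$ lies outside some $\mathcal N_j$. The difficulty is that one $j$ must work for all $d$ coordinates, and each $\ell_i$ may lie in $N_j$ for infinitely many $j$. We show that beyond some $j_0$ no $\ell_i$ lies in $N_j$ for two values of $j$ that are close together.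

Let $j_0$ be an upper bound of the finitely many numbers $\ell_i(|s|)$ with $i\le d$ and $s\in F$. For $j\ge j_0$ and $s\in F$ we have $\ell_i(|s|)\le j<w_j$, so $\ell_i\notin N(s,w_j)$ by \eqref{eq:N}.

Now let $j_0\le j<j'\le j_0+d$ and suppose that $\ell_i\in N_j\cap N_{j'}$. By the last paragraph $\ell_i\in N(s,w_j)\cap N(s',w_{j'})$ with $s\in F_j\setminus F$ and $s'\in F_{j'}\setminus F$. Since $F_j\cap F_{j'}=F$, we have $s\ne s'$, and both nodes are initial segments of $\ell_i$. If $s\subsetneq s'$, then $s'(|s|)=\ell_i(|s|)\ge w_j$; but $s'\in F_{j'}$ and $j'\le j+d$, so all entries of $s'$ are less than $w_j$. If $s'\subsetneq s$, then $s(|s'|)=\ell_i(|s'|)\ge w_{j'}$; but $s\in F_j$ and $j<j'$, so all entries of $s$ are less than $w_{j'}$. Both cases are impossible.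

So each of the $d$ branches $\ell_i$ lies in $N_j$ for at most one of the $d+1$ values $j\in\{j_0,\dots,j_0+d\}$. For one of these values no $\ell_i$ lies in $N_j$, that is, $\vec\ell\notin\mathcal N_j$.
\end{proof}

\begin{remark}\label{rem:delta}
Finiteness of the sets $F_j$ alone does not suffice when $d=2$. Let $F_0\subseteq F_1\subseteq\cdots$ be finite with $\emptyset\in F_0$ and $\bigcup_nF_n=T$. Let $M=K^2$ and let $\mathcal B_n$ consist of all clopen subsets of $K^2$ that miss the closed set $L_n=(F_n\times K)\cup(K\times F_n)$, so that $M\setminus\bigcup\mathcal B_n=L_n$. Given finite $\mathcal B_n'\subseteq\mathcal B_n$, both projections of $\bigcup\mathcal B_n'$ are compact and miss $F_n$, so there are $w_0\le w_1\le\cdots$ such that these projections miss $N(s,w_n)$ for all $s\in F_n$. We build two branches by extending them in turns, starting from $\emptyset$. Put $p_{-1}=-1$. At stage $i$ choose $p_i>p_{i-1}$ such that $F_{p_i}$ contains the part built so far of the branch that waits, and extend the other branch by the value $w_{p_i}$. Let $p_{i-1}<n\le p_i$, and let $s$ be the node that is extended at stage $i$. Then $s\in F_n$, because $s=\emptyset$ if $i=0$ and $s\in F_{p_{i-1}}$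 otherwise, and the resulting branch lies in $N(s,w_{p_i})\subseteq N(s,w_n)$. So the pair of branches lies in no $\bigcup\mathcal B'_n$.
\end{remark}

The $\Delta$-systems will come from a bound on the size of a set in terms of its least code.

\begin{lemma}\label{lem:delta}
Let $J$ be infinite, let $b:\{1,2,\dots\}\to\omega$, and let $G_n\subseteq T$ $(n\in J)$ be finite sets with $|G_n|\le b(\min\#[G_n])$ whenever $G_n\ne\emptyset$. Then $(G_n)_{n\in J'}$ is a $\Delta$-system for some infinite $J'\subseteq J$.
\end{lemma}

\begin{proof}
If every node lies in only finitely many $G_n$, then a finite set of nodes meets only finitely many $G_n$, and we choose recursively infinitely many $n$ with pairwise disjoint $G_n$; the root is empty. Otherwise some node $t$ lies in infinitely many $G_n$. For these $n$ we have $\min\#[G_n]\le\#t$, so $|G_n|\le\max\{b(\mu):\mu\le\#t\}$. It remains to recall that an infinite sequence of sets of size at most $u$ has a subsequence that is a $\Delta$-system. This follows by induction on $u$. If every element lies in finitely many of the sets, argue as above; this covers $u=0$. If some element lies in infinitely many of them, restrict to those, remove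 the element, apply the induction hypothesis, and add the element to the root.
\end{proof}

\section{Clauses and the spaces $X(\mathbb S)$}\label{sec:space}

For Theorem~\ref{thm:A} a promise is a list of alternatives, one of which must hold. For Theorem~\ref{thm:B} this is too weak. To make $X^k$ M-separable we need the $k$ factors, each keeping its own promise, to agree on a common alternative. So a promise will require all alternatives in some \emph{block} to hold, where the blocks are prescribed sets of indices, any $k$ of which intersect. We treat both theorems at once.

\begin{definition}\label{def:system}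
A \emph{block system} is a sequence $\mathbb S=(\Pi(\mu),\Gamma(\mu))_{\mu\ge1}$, where $\Pi(\mu)$ is a finite nonempty set of \emph{indices} and $\Gamma(\mu)$ is a nonempty family of subsets of $\Pi(\mu)$, called \emph{blocks}. We write $m(\mu)=|\Pi(\mu)|$. An \emph{$\mathbb S$-clause of rank $\mu$} is a tuple $\mathcal C=(\mu,(\sigma_p,\alpha_p)_{p\in\Pi(\mu)})$ such that
\begin{enumerate}
\item[(C1)] the $\sigma_p$ are pairwise disjoint nonempty subsets of $T$ with $|\sigma_p|\le\mu$;
\item[(C2)] the \emph{support} $\operatorname{supp}\mathcal C=\bigcup_p\sigma_p$ satisfies $\min\#[\operatorname{supp}\mathcal C]=\mu$;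
\item[(C3)] each $\alpha_p$ is a function from a possibly empty subset of $\sigma_p$ to $2$.
\end{enumerate}
We write $\mu(\mathcal C)$, $\sigma^{\mathcal C}_p$, $\alpha^{\mathcal C}_p$ for the data of $\mathcal C$. For a block $h\in\Gamma(\mu)$ put $\sigma^{\mathcal C}[h]=\bigcup_{p\in h}\sigma^{\mathcal C}_p$ and $\alpha^{\mathcal C}[h]=\bigcup_{p\in h}\alpha^{\mathcal C}_p$; the latter is a function by (C1). A clopen set $A\subseteq K$ \emph{satisfies} $\mathcal C$ if $\alpha^{\mathcal C}[h]\subseteq\chi_A$ for some $h\in\Gamma(\mu)$. A set of clauses is \emph{disjoint} if its distinct members have disjoint supports.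
\end{definition}

The reader who wants only Theorem~\ref{thm:A} may take $\Pi(\mu)=\{0,1,\dots,\mu^2\}$ and let $\Gamma(\mu)$ be the family of singletons; then $A$ satisfies $\mathcal C$ if and only if $\alpha_p\subseteq\chi_A$ for some $p$. There are countably many clauses, and $|\operatorname{supp}\mathcal C|\le\mu\,m(\mu)$ for a clause of rank $\mu$. The support of a clause of rank $\mu$ contains the node with code $\mu$, so
\begin{equation}\label{eq:rank}
\text{a disjoint set of clauses has at most one member of each rank.}
\end{equation}

\begin{definition}\label{def:space}
The points of $X(\mathbb S)$ are the pairs $x=(A_x,c_x)$, where $A_x\subseteq K$ is clopen and $c_x$ is a finite disjoint set of $\mathbb S$-clauses, all satisfied by $A_x$. The topology is generated by the sets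
\[
U_\ell=\{x:\ell\in A_x\}\quad(\ell\in\omega^\omega),\qquad V_{\mathcal C}=\{x:\mathcal C\in c_x\}\quad(\mathcal C\text{ an $\mathbb S$-clause}),
\]
and their complements. For a finite partial function $\lambda$ from $\omega^\omega$ to $2$ and finite sets $c_0,c_1$ of clauses let
\[
\langle\lambda;c_0,c_1\rangle=\{x:\lambda\subseteq\chi_{A_x},\ c_0\subseteq c_x,\ c_1\cap c_x=\emptyset\}.
\]
\end{definition}

\begin{lemma}\label{lem:basic}
Let $X=X(\mathbb S)$.
\begin{enumerate}
\item[(a)] $X$ is a nonempty countable zero-dimensional Hausdorff space, and the sets $\langle\lambda;c_0,c_1\rangle$ form a base.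
\item[(b)] Let $c_0$ be disjoint and $c_0\cap c_1=\emptyset$, and let $h(\mathcal C)\in\Gamma(\mu(\mathcal C))$ for $\mathcal C\in c_0$. Then $f=\lambda\cup\bigcup_{\mathcal C\in c_0}\alpha^{\mathcal C}[h(\mathcal C)]$ is a finite partial function from $K$ to $2$, and $(A,c_0)\in\langle\lambda;c_0,c_1\rangle$ for every clopen $A$ with $f\subseteq\chi_A$.
\item[(c)] $\langle\lambda;c_0,c_1\rangle\ne\emptyset$ if and only if $c_0$ is disjoint and $c_0\cap c_1=\emptyset$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) There are countably many clopen subsets of $K$ and countably many clauses, and $(K,\emptyset)\in X$. A nonempty finite intersection of generating sets has the form $\langle\lambda;c_0,c_1\rangle$, and these sets are clopen. The generating sets separate points: if $c_x\ne c_{x'}$, some $V_{\mathcal C}$ contains exactly one of $x,x'$; if $A_x\ne A_{x'}$, the nonempty clopen set $A_x\triangle A_{x'}$ contains a branch $\ell$ by Lemma~\ref{lem:K}(c), and $U_\ell$ contains exactly one of them.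

(b) The domains of the functions $\alpha^{\mathcal C}[h(\mathcal C)]$ are pairwise disjoint sets of nodes and $\operatorname{dom}\lambda$ consists of branches, so $f$ is a function. If $f\subseteq\chi_A$, then $A$ satisfies every member of $c_0$, so $(A,c_0)$ is a point of $X$, and it lies in the given set.

(c) If $x$ lies in the set, then $c_0\subseteq c_x$ is disjoint and misses $c_1$. The converse follows from (b), since each $\Gamma(\mu)$ is nonempty and $f$ extends to some $\chi_A$ by Lemma~\ref{lem:K}(d).
\end{proof}

Part (c) is used throughout: whether a basic set is empty does not depend on $\lambda$, and a new clause can be added to $c_0$ as soon as its support misses the supports of the clauses in $c_0\cup c_1$. The powers of $X(\mathbb S)$ are governed by two properties of $\mathbb S$.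

\begin{definition}\label{def:props}
Let $k,j\ge1$. The system $\mathbb S$ is \emph{$k$-linked} if, for every $\mu$, any $k$ blocks $h_1,\dots,h_k\in\Gamma(\mu)$ have a common index. It is \emph{$j$-thin} if for all finite disjoint sets $c^1,\dots,c^j$ of $\mathbb S$-clauses one can choose blocks $h_i(\mathcal C)\in\Gamma(\mu(\mathcal C))$, for $i\le j$ and $\mathcal C\in c^i$, such that the sets
\[
P_i=\bigcup_{\mathcal C\in c^i}\sigma^{\mathcal C}[h_i(\mathcal C)]
\]
satisfy $P_1\cap\dots\cap P_j=\emptyset$.
\end{definition}

A clause may belong to several of the sets $c^i$, and it may then receive a different block for each $i$.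

\section{Linked systems give M-separable powers}\label{sec:linked}

\begin{proposition}\label{prop:linked}
If $\mathbb S$ is $k$-linked, then $X(\mathbb S)^k$ is M-separable.
\end{proposition}

Fix a $k$-linked system $\mathbb S$ and write $X=X(\mathbb S)$. The base of $X^k$ is uncountable only through the branches that the functions $\lambda$ mention. We therefore split a $\pi$-base into countably many families, each parametrized by the tuples of branches in a compact set $M\subseteq K^d$, and treat each family with infinitely many of the given dense sets.

\subsection*{Types}
A \emph{type} $\theta$ consists of an integer $r\ge1$; finite sets of clauses $c^i_0,c^i_1$ for $i\le k$, with $c_0^i$ disjoint and $c_0^i\cap c_1^i=\emptyset$; and clopen sets $M_{i,a}\subseteq K$ and values $\varepsilon_{i,a}\in2$ for $(i,a)\in I=\{1,\dots,k\}\times\{1,\dots,r\}$, such that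
\begin{equation}\label{eq:disj}
M_{i,a}\cap M_{i,a'}=\emptyset\qquad\text{for } a\ne a' .
\end{equation}
There are countably many types. Given $\theta$, put $d=kr$, $M=\prod_{(i,a)\in I}M_{i,a}\subseteq K^I$, and for $\vec\ell\in M\cap(\omega^\omega)^I$ let
\[
O_\theta(\vec\ell\,)=\prod_{i\le k}\big\langle\{(\ell_{i,a},\varepsilon_{i,a}):a\le r\};c_0^i,c_1^i\big\rangle .
\]
By \eqref{eq:disj} each $\{(\ell_{i,a},\varepsilon_{i,a}):a\le r\}$ is a function, and $O_\theta(\vec\ell\,)\ne\emptyset$ by Lemma~\ref{lem:basic}(c). The sets $O_\theta(\vec\ell\,)$, over all $\theta$ and $\vec\ell$, form a $\pi$-base of $X^k$. Indeed, given a nonempty box $\prod_i\langle\lambda_i;c^i_0,c^i_1\rangle$, extend the $\lambda_i$ so that their domains have a common size $r\ge1$, enumerate $\operatorname{dom}\lambda_i=\{\ell_{i,1},\dots,\ell_{i,r}\}$, put $\varepsilon_{i,a}=\lambda_i(\ell_{i,a})$, and for each $i$ separate $\ell_{i,1},\dots,\ell_{i,r}$ by disjoint clopen sets $M_{i,a}$. We cannot ask for disjointness between different $i$, because $\lambda_i$ and $\lambda_{i'}$ may mention the same branch.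

Let $(E_n)_{n\in\omega}$ be dense subsets of $X^k$. Partition $\omega$ into infinite sets $J_\theta$, one for each type. Proposition~\ref{prop:linked} follows once we prove, for each $\theta$:
\begin{equation}\label{eq:goal}
\text{there are finite $H_n\subseteq E_n$ $(n\in J_\theta)$ such that $\textstyle\bigcup_{n\in J_\theta}H_n$ meets every $O_\theta(\vec\ell\,)$.}
\end{equation}
Fix $\theta$ and write $J=J_\theta$.

\subsection*{Translation into a covering problem}
Let $O=\prod_{i\le k}\langle\emptyset;c_0^i,c_1^i\rangle$. For $\vec x=(x_1,\dots,x_k)\in O$ define the clopen subset
\[
B_{\vec x}=\{y\in M:\chi_{A_{x_i}}(y_{i,a})=\varepsilon_{i,a}\text{ for all }(i,a)\in I\}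
\]
of $M$. By the definitions, for $\vec\ell\in M\cap(\omega^\omega)^I$ and $\vec x\in X^k$,
\begin{equation}\label{eq:dual}
\vec x\in O_\theta(\vec\ell\,)\iff \vec x\in O\text{ and }\vec\ell\in B_{\vec x}.
\end{equation}
So \eqref{eq:goal} asks to cover $M\cap(\omega^\omega)^I$ by finite subfamilies of the families $\mathcal B_n=\{B_{\vec x}:\vec x\in E_n\cap O\}$, $n\in J$. Let $L_n=M\setminus\bigcup\mathcal B_n$, and for $y\in M$ let $\operatorname{supp}y$ be the set of those coordinates of $y$ that are nodes; it has at most $d$ elements. Since $E_n$ meets every $O_\theta(\vec\ell\,)$, \eqref{eq:dual} gives $L_n\cap(\omega^\omega)^I=\emptyset$, that is,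
\begin{equation}\label{eq:nonempty}
\operatorname{supp}y\ne\emptyset\qquad\text{for all }y\in L_n .
\end{equation}
To apply Lemma~\ref{lem:cover} we need a finite set of nodes that meets the support of every $y\in L_n$. Such a set exists if $L_n$ does not contain many points with pairwise disjoint supports, and this is what the clauses guarantee: many such points could be turned into a clause. For the result to be a legal clause that can be added to $c^i_0$, its support must miss the supports already in use, and its rank must be at least $d$ because of (C1). We therefore set aside the finite set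
\[
Z=\{t\in T:\#t<d\}\cup\bigcup\Big\{\operatorname{supp}\mathcal C:\mathcal C\in\bigcup_{i\le k}(c_0^i\cup c_1^i)\Big\},
\]
which depends on $\theta$ only. Call $\mathcal M\subseteq L_n$ an \emph{$n$-packing} if the supports of its members are pairwise disjoint and disjoint from $Z$.

\begin{lemma}\label{lem:packing}
Let $n\in J$, let $\mathcal M$ be a nonempty finite $n$-packing, and let $\mu=\min\#[\bigcup_{y\in\mathcal M}\operatorname{supp}y]$. Then $|\mathcal M|<m(\mu)$.
\end{lemma}

\begin{proof}
Suppose $|\mathcal M|\ge m(\mu)$. Choose exactly $m(\mu)$ members of $\mathcal M$, among them the one whose support contains the node with code $\mu$, and index them as $(y^p)_{p\in\Pi(\mu)}$. Put $\sigma_p=\operatorname{supp}y^p$. These sets are pairwise disjoint, nonempty by \eqref{eq:nonempty}, and the least code in their union is $\mu$. As they miss $Z$, we have $\mu\ge d\ge|\sigma_p|$. For $i\le k$ we split the requirements on the $i$-th factor into a part on nodes and a part on branches: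
\begin{align*}
\alpha^i_p&=\{(y^p_{i,a},\varepsilon_{i,a}):a\le r,\ y^p_{i,a}\in T\}\qquad(p\in\Pi(\mu)),\\
\lambda_i&=\{(y^p_{i,a},\varepsilon_{i,a}):a\le r,\ p\in\Pi(\mu),\ y^p_{i,a}\in\omega^\omega\}.
\end{align*}
These are functions: if $y^p_{i,a}=y^{p'}_{i,a'}$, then $a=a'$ by \eqref{eq:disj}, so the values agree. Hence $\mathcal C_i=(\mu,(\sigma_p,\alpha^i_p)_{p\in\Pi(\mu)})$ is a clause. Its support is nonempty and misses $Z$, so $c_0^i\cup\{\mathcal C_i\}$ is disjoint and $\mathcal C_i\notin c_1^i$. By Lemma~\ref{lem:basic}(c) the open set $\prod_{i\le k}\langle\lambda_i;c_0^i\cup\{\mathcal C_i\},c_1^i\rangle$ is nonempty. It contains some $\vec x\in E_n$, and $\vec x\in O$.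

For each $i$ the set $A_{x_i}$ satisfies $\mathcal C_i$, so there is a block $h_i\in\Gamma(\mu)$ with $\alpha^i_p\subseteq\chi_{A_{x_i}}$ for all $p\in h_i$. Since $\mathbb S$ is $k$-linked, there is $p\in h_1\cap\dots\cap h_k$. For this $p$ and every $(i,a)\in I$ we have $\chi_{A_{x_i}}(y^p_{i,a})=\varepsilon_{i,a}$, by $\alpha^i_p\subseteq\chi_{A_{x_i}}$ if $y^p_{i,a}$ is a node and by $\lambda_i\subseteq\chi_{A_{x_i}}$ if it is a branch. Thus $y^p\in B_{\vec x}\in\mathcal B_n$, which contradicts $y^p\in L_n$.
\end{proof}

This is the only place where $k$-linkedness is used. The proof also shows why a clause carries the sets $\sigma_p$ in addition to the functions $\alpha_p$. The domain of $\alpha^i_p$ may be empty and depends on $i$, while the clauses $\mathcal C_1,\dots,\mathcal C_k$ must have the same rank in order that their blocks live in the same $\Pi(\mu)$.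

\begin{proof}[Proof of Proposition~\ref{prop:linked}]
We prove \eqref{eq:goal}. Let $n\in J$. There is a finite $n$-packing $\mathcal M_n$ that is maximal among $n$-packings. Indeed, if the empty packing is not maximal, take a packing $\{y\}$ and a node $t\in\operatorname{supp}y$, and add points one at a time as long as possible. Every finite packing that contains $y$ has least code at most $\#t$, hence fewer than $\max\{m(\nu):\nu\le\#t\}$ members by Lemma~\ref{lem:packing}, so the process stops.

Put $G_n=\bigcup_{y\in\mathcal M_n}\operatorname{supp}y$ and $F_n=Z\cup G_n$. Every $y\in L_n$ has a coordinate in $F_n$: otherwise $y\notin\mathcal M_n$ by \eqref{eq:nonempty}, and $\mathcal M_n\cup\{y\}$ is a larger packing. By Lemma~\ref{lem:packing}, $|G_n|\le d\cdot m(\min\#[G_n])$ if $G_n\ne\emptyset$. Lemma~\ref{lem:delta} with $b(\mu)=d\cdot m(\mu)$ gives an infinite $J'\subseteq J$ such that $(G_n)_{n\in J'}$ is a $\Delta$-system with some root $G$; then $(F_n)_{n\in J'}$ is a $\Delta$-system with root $Z\cup G$. Lemma~\ref{lem:cover}, applied along an enumeration of $J'$, gives finite sets $H_n\subseteq E_n\cap O$ $(n\in J')$ such that the sets $B_{\vec x}$ with $\vec x\in\bigcup_{n\in J'}H_n$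 cover $M\cap(\omega^\omega)^I$. Put $H_n=\emptyset$ for $n\in J\setminus J'$. By \eqref{eq:dual}, $\bigcup_{n\in J}H_n$ meets every $O_\theta(\vec\ell\,)$.
\end{proof}

\section{Thin systems and the square}\label{sec:thin}

\begin{proposition}\label{prop:thin}
If $\mathbb S$ is $j$-thin, then $X(\mathbb S)^j$ is not M-separable.
\end{proposition}

\begin{proof}
Let $X=X(\mathbb S)$ and
\[
D_n=\{(x_1,\dots,x_j)\in X^j:A_{x_1}\cap\dots\cap A_{x_j}\cap\omega^{\le n}=\emptyset\}.
\]
\emph{Each $D_n$ is dense.} Let $\prod_{i\le j}\langle\lambda_i;c_0^i,c_1^i\rangle$ be nonempty, so that each $c_0^i$ is disjoint and misses $c_1^i$. Choose blocks $h_i(\mathcal C)$ for $c_0^1,\dots,c_0^j$ as in Definition~\ref{def:props} and let $f_i=\lambda_i\cup\bigcup_{\mathcal C\in c_0^i}\alpha^{\mathcal C}[h_i(\mathcal C)]$. The nodes in $\operatorname{dom}f_i$ lie in $P_i$, and $\bigcap_iP_i=\emptyset$, so no node lies in the domains of all $f_i$. Lemma~\ref{lem:realize} gives clopen sets $A_i$ with $f_i\subseteq\chi_{A_i}$ and $\bigcap_iA_i\cap\omega^{\le n}=\emptyset$. By Lemma~\ref{lem:basic}(b) the tuple $((A_i,c_0^i))_{i\le j}$ lies in the given open set, and it lies in $D_n$.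

\emph{No selection is dense.} Let $H_n\subseteq D_n$ be finite. The set $C_n=\bigcup_{\vec x\in H_n}\bigcap_{i\le j}A_{x_i}$ is clopen and misses $\omega^{\le n}$. Let $\ell\notin\bigcup_nC_n$ be a branch given by Lemma~\ref{lem:escape}. The open set $U_\ell^{\,j}$ contains the tuple with all coordinates $(K,\emptyset)$. It misses every $H_n$, since $\vec x\in H_n\cap U_\ell^{\,j}$ would give $\ell\in\bigcap_iA_{x_i}\subseteq C_n$.
\end{proof}

For the square, thinness is a greedy choice in the order of rank. Property \eqref{eq:rank} bounds the number of clauses of rank at most $\mu$, and (C1) bounds the number of nodes that each of them has used.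

\begin{lemma}\label{lem:singletons}
Let $\Pi(\mu)=\{0,1,\dots,\mu^2\}$ and let $\Gamma(\mu)$ be the family of all singletons in $\Pi(\mu)$. This block system is $1$-linked and $2$-thin.
\end{lemma}

\begin{proof}
It is $1$-linked because blocks are nonempty. Let $c^1,c^2$ be finite disjoint sets of clauses. List the pairs $(i,\mathcal C)$ with $\mathcal C\in c^i$ so that the rank of $\mathcal C$ does not decrease along the list. We choose indices $p_i(\mathcal C)$ along the list such that $\sigma^{\mathcal C}_{p_i(\mathcal C)}$ is disjoint from the sets $\sigma^{\mathcal D}_{p_{i'}(\mathcal D)}$ chosen earlier for pairs $(i',\mathcal D)$ with $i'\neq i$. Let $(i,\mathcal C)$ be the current pair and $\mu=\mu(\mathcal C)$. The earlier pairs $(i',\mathcal D)$ with $i'\ne i$ have ranks in $\{1,\dots,\mu\}$, so there are at most $\mu$ of them by \eqref{eq:rank}. Each chosen set has at most $\mu(\mathcal D)\le\mu$ elements. So at most $\mu^2$ nodes must be avoided, and each lies in at most one of the $\mu^2+1$ pairwise disjoint sets $\sigma^{\mathcal C}_p$. Hence a suitable index exists. With $h_i(\mathcal C)=\{p_i(\mathcal C)\}$ we get $P_1\cap P_2=\emptyset$.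
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
Let $\mathbb S$ be the system of Lemma~\ref{lem:singletons} and $X=X(\mathbb S)$. By Lemma~\ref{lem:basic}(a), $X$ is countable, zero-dimensional and Hausdorff. It is M-separable by Proposition~\ref{prop:linked} with $k=1$, and $X^2$ is not M-separable by Proposition~\ref{prop:thin} with $j=2$.
\end{proof}

\section{Projective spaces and higher powers}\label{sec:proj}

Fix $k\ge1$. We need a block system that is $k$-linked and $(k+1)$-thin. A count shows what to look for. Choose blocks in $\Gamma(\mu)$ uniformly and independently, and suppose that each index lies in at most a fraction $\delta$ of the blocks. The expected size of the intersection of $k$ blocks is at most $m(\mu)\delta^k$, so a $k$-linked system has $m(\mu)\delta^k\ge1$. On the other hand, given $k+1$ clauses of rank $\mu$, each of the at most $\mu\,m(\mu)$ nodes common to their supports lies in all $k+1$ sets $\sigma^{\mathcal C}[h]$ with probability at most $\delta^{k+1}$, so a random choice succeeds with positive probability if $\mu\,m(\mu)\,\delta^{k+1}<1$. We therefore want $m(\mu)\delta^k$ bounded and $\delta$ small. Hyperplanes in finite projective spaces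 have exactly these proportions.

Let $q$ be a prime and $\mathbb F_q$ the field with $q$ elements. The projective space $PG(k,q)$ is the set of one-dimensional subspaces, called \emph{points}, of $\mathbb F_q^{k+1}$. A \emph{hyperplane} is the set of points contained in a fixed $k$-dimensional subspace, that is, in the kernel of a nonzero linear functional; two functionals give the same hyperplane exactly when they are proportional.

\begin{lemma}\label{lem:PG}
In $PG(k,q)$:
\begin{enumerate}
\item[(a)] any $k$ hyperplanes have a common point;
\item[(b)] the number of points is less than $2q^k$;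
\item[(c)] a given point lies on a fraction less than $1/q$ of the hyperplanes.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) A system of $k$ homogeneous linear equations in $k+1$ unknowns has a nonzero solution. (b) The number of points is $\frac{q^{k+1}-1}{q-1}=q^k+\frac{q^k-1}{q-1}<2q^k$. (c) There are $\frac{q^{k+1}-1}{q-1}$ nonzero functionals up to scalars. Those that vanish on a given point form, together with $0$, a space of dimension $k$, which gives $\frac{q^k-1}{q-1}$ hyperplanes. The ratio is $\frac{q^k-1}{q^{k+1}-1}<\frac1q$, since $q^{k+1}-q<q^{k+1}-1$.
\end{proof}

For $k=1$ the hyperplanes are the singletons, as in Lemma~\ref{lem:singletons}. For $k=2$ they are the lines of a projective plane: two lines always meet, while the three lines given by the vanishing of a coordinate have no common point.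

Clauses of different ranks also interact. We handle this by making the block chosen for a clause of rank $\mu$ avoid the supports of all clauses of smaller rank, which is possible if $q$ is large compared with the total size of these supports. Choose primes $q(1),q(2),\dots$ recursively, with $\Pi(\mu)=PG(k,q(\mu))$ and $m(\mu)=|\Pi(\mu)|$, such that
\begin{equation}\label{eq:q}
q(\mu)>(k+1)S(\mu)+2\mu,\qquad\text{where}\quad S(\mu)=(k+1)\sum_{1\le\nu<\mu}\nu\,m(\nu).
\end{equation}
Let $\Gamma(\mu)$ be the family of hyperplanes of $\Pi(\mu)$, and let $\mathbb S_k=(\Pi(\mu),\Gamma(\mu))_{\mu\ge1}$.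

\begin{lemma}\label{lem:proj}
The system $\mathbb S_k$ is $k$-linked and $(k+1)$-thin.
\end{lemma}

\begin{proof}
It is $k$-linked by Lemma~\ref{lem:PG}(a). Let $c^1,\dots,c^{k+1}$ be finite disjoint sets of clauses. We choose the hyperplanes for each rank $\mu$ separately. Fix $\mu$, put $q=q(\mu)$, and let $W_\mu$ be the union of the supports of all clauses in $c^1\cup\dots\cup c^{k+1}$ of rank less than $\mu$. By \eqref{eq:rank} each $c^i$ has at most one clause of each rank $\nu$, and its support has at most $\nu\,m(\nu)$ elements, so $|W_\mu|\le S(\mu)$. Let $I_\mu$ be the set of $i$ such that $c^i$ has a clause of rank $\mu$, and call this clause $\mathcal C_i$. For $i\in I_\mu$ choose hyperplanes $h_i\in\Gamma(\mu)$ uniformly and independently, and consider two bad events.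

\emph{Event} (a): \emph{$\sigma^{\mathcal C_i}[h_i]\cap W_\mu\ne\emptyset$ for some $i\in I_\mu$.} For fixed $i$ the sets $\sigma^{\mathcal C_i}_p$ are pairwise disjoint, so at most $S(\mu)$ of them meet $W_\mu$. Each of the corresponding points $p$ lies on $h_i$ with probability less than $1/q$. So the event has probability at most $(k+1)S(\mu)/q$.

\emph{Event} (b): \emph{$I_\mu=\{1,\dots,k+1\}$ and $\bigcap_{i\le k+1}\sigma^{\mathcal C_i}[h_i]\ne\emptyset$.} A node $t\in\bigcap_i\operatorname{supp}\mathcal C_i$ determines for each $i$ the unique point $p_i$ with $t\in\sigma^{\mathcal C_i}_{p_i}$, and $t\in\bigcap_i\sigma^{\mathcal C_i}[h_i]$ if and only if $p_i\in h_i$ for all $i$. By independence this has probability less than $q^{-(k+1)}$. There are at most $\mu\,m(\mu)<2\mu q^k$ such nodes, so the event has probability at most $2\mu/q$.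

By \eqref{eq:q} the two probabilities add up to less than $1$, so some choice avoids both events. Fix such a choice $h_i(\mathcal C_i)=h_i$ for every $\mu$. Suppose that $t\in P_1\cap\dots\cap P_{k+1}$, and let $\mathcal D_i\in c^i$ satisfy $t\in\sigma^{\mathcal D_i}[h_i(\mathcal D_i)]$. Let $\mu$ be the largest rank among $\mathcal D_1,\dots,\mathcal D_{k+1}$, attained by $\mathcal D_{i}$. If some $\mathcal D_{i'}$ has smaller rank, then $t\in\operatorname{supp}\mathcal D_{i'}\subseteq W_\mu$ and $t\in\sigma^{\mathcal D_i}[h_i(\mathcal D_i)]$, so event (a) occurs for $\mu$. If all ranks equal $\mu$, event (b) occurs for $\mu$. Both are excluded, so $\bigcap_iP_i=\emptyset$.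
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}]
Let $X_k=X(\mathbb S_k)$, a nonempty countable zero-dimensional Hausdorff space by Lemma~\ref{lem:basic}(a). By Lemma~\ref{lem:proj} and Propositions~\ref{prop:linked} and~\ref{prop:thin}, the power $X_k^{\,k}$ is M-separable and $X_k^{\,k+1}$ is not. If $1\le j<k$, then $X_k^{\,j}$ is a factor of $X_k^{\,k}$, so it is M-separable by Lemma~\ref{lem:factor}. If $j>k+1$, then $X_k^{\,k+1}$ is a factor of $X_k^{\,j}$, so $X_k^{\,j}$ is not M-separable by the same lemma.
\end{proof}

\begin{thebibliography}{1}

\bibitem{Dow}
Alan Dow, \emph{Not OCA and products of Frechet spaces}, arXiv:2507.01662 (2025).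

\end{thebibliography}
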